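# Tilting the layers of $Q(G)$ along three-leaf stars

## 1. Two stars and a family of 27 sets

Take two disjoint copies of the star $K_{1,3}$, each with a centre and three leaves, and look at the independent sets of this graph on eight vertices. In one star, an independent set is either the centre alone or one of the $8$ sets of leaves. That is nine sets; by size there are $1,4,3,1$ of them, for sizes $0,1,2,3$. For two stars the numbers by size are therefore the coefficients of
$$(1+4x+3x^2+x^3)^2=1+8x+22x^2+26x^3+17x^4+6x^5+x^6 .$$
The largest collection of independent sets of one common size has $26$ members.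

Here is a different collection. Let $k$ be the number of centres in the set, and ask for exactly $3$ leaves if $k=0$, exactly $1$ leaf if $k=1$, and no leaf if $k=2$. There are $\binom63=20$ sets of the first kind, $2\cdot 3=6$ of the second (choose the centre, then one leaf of the other star), and $1$ of the third: $27$ sets in all. No one of them is contained in another, because when the number of centres goes up, the number of leaves goes strictly down. So inclusion-free families can be larger than the best family of sets of equal size, by $27$ to $26$.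

The whole proof turns on this construction, with many stars and with an arbitrary graph standing next to them.

**Definition (tilted family).** Let $G$ be a graph, and let $\mathrm{Cen}$ be the set of centres of those components of $G$ that are isomorphic to $K_{1,3}$. For an integer $h$ put $f_h(k)=h-\lceil 3k/2\rceil$, and let $\mathcal A_h$ be the collection of independent sets $I$ of $G$ with
$$|I\setminus\mathrm{Cen}|=f_h(|I\cap\mathrm{Cen}|).$$

For two stars and $h=3$ this is the family above, since $f_3(0),f_3(1),f_3(2)=3,1,0$. For three stars and $h=5$ we have $f_5(0),\dots,f_5(3)=5,3,2,0$, so $|\mathcal A_5|=\binom95+3\binom63+3\binom32+1=126+60+9+1=196$. The largest coefficient of $(1+4x+3x^2+x^3)^3=1+12x+57x^2+139x^3+195x^4+174x^5+102x^6+39x^7+9x^8+x^9$ is $195$.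

**Lemma 1.** No member of $\mathcal A_h$ is a proper subset of another.

**Proof.** The function $f_h$ is strictly decreasing on the integers, because $\lceil 3k/2\rceil$ grows by $1$ or $2$ when $k$ grows by $1$. Let $I\subseteq I'$ be in $\mathcal A_h$, with $k=|I\cap\mathrm{Cen}|\le k'=|I'\cap\mathrm{Cen}|$. Then $f_h(k)=|I\setminus\mathrm{Cen}|\le|I'\setminus\mathrm{Cen}|=f_h(k')$, which forces $k\ge k'$. So $k=k'$, hence $|I|=|I'|$ and $I=I'$. $\square$

Independent sets of size $r$ satisfy $|I\setminus \mathrm{Cen}|=r-k$: slope $1$ in $k$. The family $\mathcal A_h$ has slope $3/2$. The reason for $3/2$ is that, in a uniformly random independent set of $N$ stars that has exactly $k$ centres, the number of leaves is binomial with mean $\frac32(N-k)$. The tilted family takes, for every $k$ at the same time, about the most likely number of leaves. A family of sets of one size cannot do this. We shall use the tilted family to show that in a sparse random graph the largest inclusion-free family of independent sets is, with probability tending to $1$, larger by a constant factor than every family of independent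 sets of equal size.

## 2. The poset $Q(G)$, its width, and three theorems

Let $G$ be a graph on $[n]=\{1,\dots,n\}$.

**Definition.** A set $A\subseteq[n]$ is $G$-independent if it contains no edge of $G$. The $G$-independent hypercube $Q(G)$ is the collection of all $G$-independent sets, ordered by inclusion, and its $r$-th layer $Q^{(r)}(G)$ is the collection of those of size $r$. An antichain is a family $\mathcal A\subseteq Q(G)$ no member of which is a proper subset of another. We write $s(G)$ for the maximum size of an antichain in $Q(G)$ (the width of $Q(G)$), and $M(G)=\max_r|Q^{(r)}(G)|$.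

Each layer is an antichain, so $s(G)\ge M(G)$. If $G$ has no edges, then $Q(G)$ is the full cube $2^{[n]}$, and Sperner's theorem says $s(G)=\binom n{\lfloor n/2\rfloor}=M(G)$. For two disjoint stars $K_{1,3}$ we saw $M(G)=26$ and $s(G)\ge27$.

Let $G_{n,p}$ be the Erdős–Rényi random graph on $[n]$: each pair is an edge independently with probability $p$. An event holds with high probability (whp) if its probability tends to $1$ as $n\to\infty$. The following question is taken from Victor Falgas-Ravry, "Sperner's problem for G-independent families", arXiv:1302.6039 (2013). Prove or disprove: if $p=p(n)=O(1/n)$, then whp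
$$s(G_{n,p})=(1+o(1))\,M(G_{n,p}).$$
In words: is a layer asymptotically the best antichain when the random graph has only linearly many edges? The answer is no, and the failure can be located and measured. We write $e(G)$ for the number of edges; all $o(\cdot)$ are as $n\to\infty$.

**Theorem A (deterministic).** For all $\beta,D>0$ there are $\varepsilon>0$ and $n_0$ such that every graph $G$ on $n\ge n_0$ vertices with at most $Dn$ edges and at least $\beta n$ components isomorphic to $K_{1,3}$ satisfies $s(G)\ge(1+\varepsilon)M(G)$.

**Theorem B (settles the question).** Let $p=O(1/n)$.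
(i) If $a\le np\le b$ with constants $0<a\le b$ (for all $n$, or along a subsequence), there is $\varepsilon=\varepsilon(a,b)>0$ with $s(G_{n,p})\ge(1+\varepsilon)M(G_{n,p})$ whp (along that subsequence).
(ii) If $np\to0$, then $s(G_{n,p})=(1+o(1))M(G_{n,p})$ whp.
Hence for $p=O(1/n)$ the asserted statement holds if and only if $np\to0$; in particular it is false for $p=c/n$, for every constant $c>0$.

**Theorem C (order of the gain).** For fixed $0<c\le\frac1{10}$ and $p=c/n$, whp
$$1+\tfrac{c^3}{3000}\le\frac{s(G_{n,p})}{M(G_{n,p})}\le1+70c^3 .$$

The disproof alone needs Lemma 1, fact (F1) of Section 4, and Sections 6, 7 and 8.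

**Language for the proofs.** "Uniform $I\in Q(G)$" means a uniformly random independent set. An independent set of $G$ is a free choice of an independent set in each component $C$, so $Q(G)$ is the product of the posets $Q(C)$. Consequently the sets $I\cap C$ are independent, and each is uniform on $Q(C)$. Layer sizes become probabilities: $|Q^{(r)}(G)|/|Q(G)|=\mathbb P(|I|=r)$.

**Textbook facts.** Let $g_v(x)=(2\pi v)^{-1/2}e^{-x^2/2v}$ be the density of $\mathcal N(0,v)$, and let $\bar\Phi$ be the upper tail of the standard normal law. We use the following.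

* Differentiating, $\sup g_v=(2\pi v)^{-1/2}$ and $\sup|g_v'|\le 1/v$. Also $\partial_vg_v(x)=\frac1{2v}\left(\frac{x^2}v-1\right)g_v(x)$, and $|y-1|e^{-y/2}\le1$ for $y\ge0$, so $|\partial_vg_v|\le v^{-3/2}$. The total variation of $g_v$ is $2\sup g_v$.
* De Moivre–Laplace: for fixed $\theta\in(0,1)$, $\mathbb P(\mathrm{Bin}(t,\theta)=j)=g_{t\theta(1-\theta)}(j-t\theta)+o(t^{-1/2})$ as $t\to\infty$, uniformly over all integers $j$.
* If $f$ is bounded and continuously differentiable with bounded derivative, and $U,V$ have finite means, then
$$\mathbb Ef(U)-\mathbb Ef(V)=\int f'(x)\big(\mathbb P(V\le x)-\mathbb P(U\le x)\big)\,dx. \tag{1}$$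
To see this, couple $U,V$ in any way, write $f(U)-f(V)=\int f'(x)(\mathbf 1[x<U]-\mathbf 1[x<V])\,dx$, and take expectations; Fubini applies since $\mathbb E|U-V|<\infty$.
* A random variable with values in $[0,a]$ has variance at most $\mathbb E(X-\frac a2)^2\le\frac{a^2}4$.

## 3. Stars with one, two and three leaves

Why three leaves? Let us look at the small components that occur in a sparse random graph, by hand.

One vertex: $Q(K_1)$ is a chain of two elements. One edge: $V=Q(K_2)$ has layers of sizes $1,2$ and width $2$. The path $P_3$ on three vertices $x,y,z$ (in this order): $B=Q(P_3)$ consists of $\emptyset,\{x\},\{y\},\{z\},\{x,z\}$, has layers $1,3,1$, and is covered by the three chains $\emptyset\subset\{x\}\subset\{x,z\}$, then $\{y\}$, then $\{z\}$, so its width is $3$. The star $K_{1,3}$: layers $1,4,3,1$; the centre is comparable only with $\emptyset$, and the leaves form a cube $2^{[3]}$ of width $3$, so the width is $4$. For each single component the best layer is a largest antichain. A gain can come only from taking many copies.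

So take $N$ copies of the star with $t$ leaves ($t=1$ is an edge, with one end called the centre; $t=2$ is $P_3$). In a uniform independent set with exactly $k$ centres, the number of leaves is $\mathrm{Bin}(t(N-k),\frac12)$, with mean $\frac t2(N-k)$. Following the peak for all $k$ needs slope $\frac t2$.

For $t=2$ the slope is $1$, and this is just a layer. For $t=1$ the slope would be $\frac12$, and the corresponding function $h-\lceil k/2\rceil$ is not strictly decreasing. The proof of Lemma 1 breaks, and so does its conclusion: for two edges and $h=1$, one centre alone and the set of both centres satisfy the same rule, and they are comparable. For $t=3$ the slope $\frac32$ exceeds $1$, so the tilted family is an antichain and differs from a layer. In Section 10 we shall see that copies of $K_1$, $K_2$ and $P_3$ alone produce no gain to first order.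

## 4. Components of $G_{n,p}$

We need to know how many small components there are, and that large components are rare when $np$ is small. Let $C(v)$ denote the component of the vertex $v$.

**(F1) Counts of tree components.** Let $F$ be a fixed tree on $k$ vertices, let $a\le np\le b$, and let $X_F$ be the number of components isomorphic to $F$. Then $X_F=(1+o(1))\mathbb EX_F$ whp, and
$$\mathbb EX_F=\binom nk\frac{k!}{|\mathrm{Aut}F|}p^{k-1}(1-p)^{\binom k2-k+1+k(n-k)}=(1+o(1))\,n\,\frac{(np)^{k-1}e^{-knp}}{|\mathrm{Aut}F|}.$$

**Proof.** Choose the vertex set in $\binom nk$ ways and a copy of $F$ on it in $k!/|\mathrm{Aut}F|$ ways. The $k-1$ edges must be present; the other $\binom k2-k+1$ pairs inside and the $k(n-k)$ pairs leaving the set must be absent. This is the first formula. For the second, $\binom nkk!\sim n^k$ and $(1-p)^{kn+O(1)}=e^{-knp+o(1)}$.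

For concentration, let $A,B$ be disjoint $k$-sets. Between $A$ and $B$ there are $k^2$ pairs, and between $A\cup B$ and the rest there are $2k(n-2k)$. So both are vertex sets of components isomorphic to $F$ with probability
$$\mathbb P(G[A]\cong F)\,\mathbb P(G[B]\cong F)\,(1-p)^{2k(n-2k)+k^2}.$$
In the product of the two separate probabilities the last factor is $(1-p)^{2k(n-k)}=(1-p)^{2k(n-2k)+2k^2}$. Distinct components are disjoint, so summing over ordered pairs gives $\mathbb E[X_F(X_F-1)]\le(\mathbb EX_F)^2(1-p)^{-k^2}=(1+o(1))(\mathbb EX_F)^2$. Hence $\mathrm{Var}X_F\le\mathbb EX_F+o((\mathbb EX_F)^2)=o((\mathbb EX_F)^2)$, because $\mathbb EX_F$ has order $n$. Chebyshev's inequality finishes. $\square$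

For instance $|\mathrm{Aut}K_1|=1$, $|\mathrm{Aut}K_2|=|\mathrm{Aut}P_3|=2$ and $|\mathrm{Aut}K_{1,3}|=6$, so the number of three-leaf stars is about $n(np)^3e^{-4np}/6$.

**(F2) Component sizes.** With $c=np$,
$$\mathbb P(|C(v)|=k)\le\binom{n-1}{k-1}k^{k-2}p^{k-1}\le c^{k-1}\frac{k^{k-1}}{k!}\le\frac ek(ec)^{k-1}.$$

**Proof.** If $|C(v)|=k$, choose the other $k-1$ vertices and a spanning tree ($k^{k-2}$ trees on $k$ labeled vertices), and take the union bound. Then use $\binom{n-1}{k-1}\le\frac{n^{k-1}}{(k-1)!}$ and $k^k/k!\le e^k$. $\square$

**(F3) Variance of a sum of squares.** For $j\ge1$ let $T_j=\sum_{v:|C(v)|\ge j}|C(v)|=\sum_{|C|\ge j}|C|^2$, the last sum over components. Then $\mathrm{Var}\,T_j\le\sum_v\mathbb E|C(v)|^3$.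

**Proof.** Let $f(v)=|C(v)|\mathbf 1[|C(v)|\ge j]$; adding edges can only increase it. Then $T_j=\sum_vf(v)$, and we bound $\mathbb E[f(u)f(v)]$ according to whether $v\in C(u)$. If $v\in C(u)$, then $f(v)=f(u)$, so $\sum_v\mathbb E[f(u)f(v)\mathbf 1[v\in C(u)]]=\mathbb E[|C(u)|f(u)^2]\le\mathbb E|C(u)|^3$. If $C(u)=A\not\ni v$ is given, the graph on $[n]\setminus A$ is a fresh random graph with edge probability $p$, and it contains $C(v)$. It can be realized as a subgraph of $G_{n,p}$, so by monotonicity the conditional mean of $f(v)$ is at most $\mathbb Ef(v)$. Therefore $\mathbb E[f(u)f(v)\mathbf 1[v\notin C(u)]]\le\mathbb Ef(u)\,\mathbb Ef(v)$. Summing over $u,v$ gives $\mathbb ET_j^2\le\sum_u\mathbb E|C(u)|^3+(\mathbb ET_j)^2$. $\square$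

## 5. Slicing over the non-isolated vertices

A sensible first approach to the question is to try to prove it. Most of the structure is a cube on the isolated vertices, where Sperner's theorem applies. Fix the part of the set outside the cube, apply Sperner to each slice, and hope that one layer does as well. This works when $np\to0$.

**Proof of Theorem B(ii).** Let $np\to0$.

**Step 1: few vertices lie in non-trivial components.** By (F2), $\mathbb ET_2=\sum_v\sum_{k\ge2}k\,\mathbb P(|C(v)|=k)\le n\,e\sum_{k\ge2}(enp)^{k-1}=o(n)$. Put $\eta_n=\max\{(\mathbb ET_2/n)^{1/2},1/n\}$. Then $\eta_n\to0$, and by Markov $T_2\le\eta_nn$ whp. Assume this from now on. Let $m$ be the number of isolated vertices and $R$ the graph induced by the rest. Every non-isolated vertex contributes at least $1$ to $T_2$, so $n-m\le T_2$ and $m=(1-o(1))n$.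

**Step 2: upper bound by slices.** Let $\mathcal A$ be an antichain in $Q(G)$. For each $S\in Q(R)$, the sets $T$ of isolated vertices with $S\cup T\in\mathcal A$ form an antichain in a cube of dimension $m$. By Sperner's theorem,
$$s(G)\le|Q(R)|\binom m{\lfloor m/2\rfloor}. \tag{2}$$

**Step 3: one layer nearly attains (2).** We want a layer that meets almost all slices near their middle. Let $S$ be uniform on $Q(R)$. The numbers $|S\cap C|\in[0,|C|]$ are independent, so $\mathrm{Var}|S|\le\frac14\sum_{C\subseteq R}|C|^2=\frac14T_2$. Let $\mu$ be an integer nearest to $\mathbb E|S|$. Then $\mathbb E(|S|-\mu)^2\le\frac14(T_2+1)\le\eta_nn$, using $\eta_nn\ge1$. With $\omega=\eta_n^{1/4}\sqrt n=o(\sqrt m)$, Chebyshev gives $\mathbb P(||S|-\mu|>\omega)\le\eta_n^{1/2}\to0$. By de Moivre–Laplace, $\binom m{\lfloor m/2\rfloor+j}=(1-o(1))\binom m{\lfloor m/2\rfloor}$ uniformly for $|j|\le\omega$, because $\omega=o(\sqrt m)$. The layer at rank $\lfloor m/2\rfloor+\mu$ therefore gives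
$$M(G)\ge\sum_{S\in Q(R)}\binom m{\lfloor m/2\rfloor+\mu-|S|}\ge(1-o(1))\,|Q(R)|\binom m{\lfloor m/2\rfloor}\ge(1-o(1))\,s(G).\qquad\square$$

**Where this stops working.** Step 3 needs $|S|$ to fluctuate by $o(\sqrt n)$. Suppose now $a\le np\le b$ with $a>0$. By (F1), the number $m$ of isolated vertices and the number $\ell$ of $K_2$-components are whp both of order $n$. On a $K_2$-component, $|I\cap C|$ is $0$ or $1$ with probabilities $\frac13,\frac23$, hence has variance $\frac29$. So $|S|$ fluctuates on the scale $\sqrt n$, the same as the width of the middle of the cube, and (2) is too large by a constant factor.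

To check the last claim, write $|I|=Z+E+Y'$ with independent terms, where $Z\sim\mathrm{Bin}(m,\frac12)$ counts isolated vertices and $E\sim\mathrm{Bin}(\ell,\frac23)$ counts vertices in $K_2$-components. By de Moivre–Laplace, $\mathbb P(Z+E=h)=\mathbb Eg_{m/4}(h-\frac m2-E)+o(n^{-1/2})$. By the central limit theorem and (1), and since $g_{m/4}$ has total variation $O(n^{-1/2})$, we may replace $E$ by a normal variable of the same mean and variance at a cost of $o(n^{-1/2})$. So
$$\frac{M(G)}{|Q(G)|}=\max_r\mathbb P(|I|=r)\le\max_h\mathbb P(Z+E=h)\le(1+o(1))\Big(2\pi\Big(\frac m4+\frac{2\ell}9\Big)\Big)^{-1/2}.$$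
Meanwhile the right side of (2) divided by $|Q(G)|$ is $(1+o(1))(2\pi\frac m4)^{-1/2}$. The ratio of the first to the second is at most $(1+\frac{8\ell}{9m})^{-1/2}+o(1)$, which is bounded below $1$.

So for $np$ of constant order, slicing loses a constant factor and decides nothing. The loss could be an artifact of (2). The tilted family shows that, for the stars, a constant factor is really there.

## 6. Free vertices, and a width bound for every graph

Before using the tilted family we need an a priori lower bound on the width. The comparison in Section 7 works up to errors of size $o(n^{-1/2})|Q(G)|$, so it has content only if the quantities compared are at least of order $n^{-1/2}|Q(G)|$. The next lemma takes care of the other case.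

**Lemma 2.** If $G$ has $n\ge4$ vertices, then $s(G)\ge|Q(G)|/(4\sqrt\Lambda)$, where $\Lambda=n+2e(G)$.

**Definition.** For $I\in Q(G)$, a vertex $v\notin I$ is free if $I\cup\{v\}$ is independent. Let $F(I)$ be the number of free vertices and $\varphi(I)=|I|-F(I)$.

If $G$ has no edges, $\varphi(I)=2|I|-n$. If $G=K_{1,3}$, then $\varphi(\emptyset)=-4$, $\varphi=1$ on the centre, and $\varphi=-1,1,3$ on sets of one, two, three leaves.

**Proof of Lemma 2.**

**Step 1: $\varphi$ increases by at least $2$ along inclusions.** This produces antichains. If $v$ is free for $I$, every vertex free for $I\cup\{v\}$ is free for $I$, and $v$ itself is no longer free. So $F$ drops by at least $1$ while the size rises by $1$, and $\varphi(I\cup\{v\})\ge\varphi(I)+2$. If $I\subsetneq J$ in $Q(G)$, add the vertices of $J\setminus I$ one at a time; each is free when added. So $\varphi(J)\ge\varphi(I)+2$. Hence each family $\{I:\varphi(I)\in\{2j,2j+1\}\}$ is an antichain. For $K_{1,3}$ and $j=0$, for example, this family is the centre and the three pairs of leaves.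

**Step 2: $\mathbb E\varphi^2\le\Lambda$ for uniform $I$.** The aim is that $\varphi$ takes few values with most of the probability. Write $\varphi=\sum_v\xi_v$ with $\xi_v=\mathbf 1[v\in I]-\mathbf 1[v\text{ free}]$, so $|\xi_v|\le1$. Let $u\ne v$ be non-adjacent, and let $N(u)$ be the set of neighbors of $u$. We have $\xi_u\ne0$ exactly when $N(u)\cap I=\emptyset$: then $u$ is in $I$ or is free. On this event, $I\mapsto I\triangle\{u\}$ is an involution that flips the sign of $\xi_u$. It does not change $\xi_v$, which depends only on $I\cap(\{v\}\cup N(v))$, a set of vertices that does not contain $u$. So $\mathbb E\xi_u\xi_v=0$. Only the $n$ diagonal terms and the $2e(G)$ ordered adjacent pairs remain, each at most $1$.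

**Step 3: pigeonhole.** By Chebyshev, $\mathbb P(|\varphi|<2\sqrt\Lambda)\ge\frac34$. The interval $(-2\sqrt\Lambda,2\sqrt\Lambda)$ contains at most $4\sqrt\Lambda+1$ integers, and $t$ consecutive integers meet at most $\frac t2+1$ of the pairs $\{2j,2j+1\}$. So at most $2\sqrt\Lambda+\frac32\le3\sqrt\Lambda$ pairs are met, since $\sqrt\Lambda\ge2$. One of them has probability at least $\frac{3/4}{3\sqrt\Lambda}=\frac1{4\sqrt\Lambda}$, and the corresponding family is an antichain. $\square$

## 7. Linearly many three-leaf stars: proof of Theorem A

Let $G$ be as in Theorem A. Let $N\ge\beta n$ be the number of $K_{1,3}$-components, $\mathrm{Cen}$ the set of their centres, and $H$ the union of the other components.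

One would like to say that $|I|$ is nearly Gaussian with some variance $\sigma^2$, that the tilted statistic has smaller variance, and that a smaller variance gives a higher peak. The obstacle is $H$. It is an arbitrary sparse graph (for $np>1$ it contains the giant component of $G_{n,p}$), and we know nothing about the law of the number of vertices of $I$ in it. The remedy is to keep that law as it is, to smooth it with the Gaussian coming from the leaves, and to compare the supremum of the resulting density $q$, which the tilted family attains, with averages of $q$ over a window of order $\sqrt N$, which is all that a layer can reach.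

In this section, every $o(\cdot)$ and $O(\cdot)$ in (3)–(6) is bounded by a function of $N$ alone, so it is uniform over such $G$. Since $\beta n\le N\le n$, we have $N\to\infty$ as $n\to\infty$.

**Step 1: coordinates.** We separate what the centres do from everything else. For uniform $I$ let $K=|I\cap\mathrm{Cen}|$, let $X$ be the number of leaves of the star components in $I$, and $Y=|I\cap V(H)|$. One of the nine sets in $Q(K_{1,3})$ contains the centre; the other eight are all sets of leaves. So $K\sim\mathrm{Bin}(N,\frac19)$; given $K$, $X\sim\mathrm{Bin}(3(N-K),\frac12)$; $Y$ is independent of $(K,X)$; and $|I|=K+X+Y$.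

**Step 2: the smoothed density $q$.** The purpose is a formula for the law of $X+Y$ given $K=k$ in which $k$ enters only as a shift by $\frac{3k}2$. Let $g=g_{2N/3}$ and
$$q(t)=\mathbb E\,g\big(t-\tfrac{3N}2-Y\big),\qquad t\in\mathbb R .$$
Then $q\ge0$, $\int q=1$, $q=O(N^{-1/2})$ and $|q'|=O(N^{-1})$. Let $|k-\frac N9|\le N^{2/3}$. Given $K=k$, $X$ has mean $\frac32(N-k)$ and variance $\frac34(N-k)$, and the number of trials $3(N-k)$ has order $N$. By de Moivre–Laplace, $\mathbb P(X=j\mid K=k)$ differs from the normal density with this mean and variance by $o(N^{-1/2})$, uniformly in integers $j$. The variance differs from $\frac{2N}3=\frac34\cdot\frac{8N}9$ by $\frac34|\frac N9-k|\le N^{2/3}$. Since $|\partial_vg_v|\le v^{-3/2}$, replacing it by $\frac{2N}3$ changes the density by $O(N^{2/3}N^{-3/2})=o(N^{-1/2})$. Now put $j=u-Y$ and average over $Y$, which is independent of $(K,X)$. Uniformly in such $k$ and in all integers $u$ (negative ones too),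
$$\mathbb P(X+Y=u\mid K=k)=\mathbb E\,g\big(u-Y-\tfrac32(N-k)\big)+o(N^{-1/2})=q\big(u+\tfrac{3k}2\big)+o(N^{-1/2}). \tag{3}$$
The excluded $k$ do not matter: by Hoeffding's inequality $\mathbb P(|K-\frac N9|>N^{2/3})\le2e^{-2N^{1/3}}=o(N^{-1/2})$.

**Step 3: a layer sees an average of $q$.** We express $\mathbb P(|I|=r)$ through $q$. Summing over $k$, with $u=r-k$ in (3), and using $\mathbb P\le1$, $q=O(N^{-1/2})$ for the excluded $k$, we get, uniformly in $r$,
$$\frac{|Q^{(r)}(G)|}{|Q(G)|}=\sum_k\mathbb P(K=k)\,\mathbb P(X+Y=r-k\mid K=k)=\mathbb E\,q\big(r+\tfrac K2\big)+o(N^{-1/2}).$$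
The argument $r+\frac K2$ moves with $K$: this is the misalignment of a layer. Next we replace $K$ by a Gaussian. Put $W=(K-\frac N9)/\sqrt N$, which has mean $0$ and variance $\frac8{81}$, and let $\Gamma\sim\mathcal N(0,\frac8{81})$. The function $f_r(x)=\sqrt N\,q\big(r+\frac12(\frac N9+x\sqrt N)\big)$ is bounded, and $|f_r'|=\frac N2|q'|\le\ell_0$ for an absolute constant $\ell_0$. By (1),
$$|\mathbb Ef_r(W)-\mathbb Ef_r(\Gamma)|\le\ell_0\int|\mathbb P(W\le x)-\mathbb P(\Gamma\le x)|\,dx .$$
Let $\delta_N=\sup_x|\mathbb P(W\le x)-\mathbb P(\Gamma\le x)|$. By the central limit theorem and continuity of the limit law, $\delta_N\to0$. For $|x|>A$ the integrand is at most $\frac8{81x^2}$ by Chebyshev. So the integral is at most $2A\delta_N+\frac{16}{81A}$. Letting $A\to\infty$ slowly, it tends to $0$ at a rate depending on $N$ only. Since $f_r(W)=\sqrt N\,q(r+\frac K2)$, dividing by $\sqrt N$ gives, uniformly in $r$ and $G$,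
$$\frac{|Q^{(r)}(G)|}{|Q(G)|}=\int q\,\gamma_r+o(N^{-1/2}), \tag{4}$$
where $\gamma_r$ is the density of $r+\frac N{18}+\frac{\sqrt N}2\Gamma$, that is, of $\mathcal N(r+\frac N{18},\tau^2)$ with $\tau^2=\frac N4\cdot\frac8{81}=\frac{2N}{81}$.

**Step 4: the average is below the supremum by a definite amount.** A probability density bounded by $S$ cannot stay at height $S$ on an interval longer than $1/S$, and $\gamma_r$ puts some mass outside any such interval. Let $S=\sup q$, let $J$ be the interval of length $1/S$ centred at the mean of $\gamma_r$, and let $\lambda$ be the value of $\gamma_r$ at the ends of $J$. On $J$ we have $S-q\ge0$ and $\gamma_r\ge\lambda$. Off $J$ we have $-q\le0$ and $\gamma_r\le\lambda$. So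
$$\int(S\mathbf 1_J-q)\,\gamma_r\ge\lambda\int(S\mathbf 1_J-q)=\lambda(1-1)=0 .$$
Thus $\int q\gamma_r\le S\int_J\gamma_r=S\big(1-2\bar\Phi(\frac1{2S\tau})\big)$. With (4), this yields
$$\frac{M(G)}{|Q(G)|}\le S\Big(1-2\bar\Phi\Big(\frac1{2S\tau}\Big)\Big)+o(N^{-1/2}). \tag{5}$$

**Step 5: the tilted family attains the supremum.** By Lemma 1, $\mathcal A_h$ is an antichain. Membership means $X+Y=f_h(K)$, and $f_h(k)+\frac{3k}2=h-\big(\lceil\frac{3k}2\rceil-\frac{3k}2\big)\in(h-1,h]$. So when we insert $u=f_h(k)$ in (3), the argument of $q$ is within $1$ of $h$ for every $k$. Since $|q'|=O(1/N)$,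
$$\frac{|\mathcal A_h|}{|Q(G)|}=\sum_k\mathbb P(K=k)\,\mathbb P(X+Y=f_h(k)\mid K=k)=q(h)+o(N^{-1/2}).$$
The supremum $S$ is attained, since $q$ is continuous, positive, and tends to $0$ at $\pm\infty$ ($Y$ is bounded for a given $G$). Taking for $h$ an integer nearest to a maximizer costs $O(1/N)$, so
$$\frac{s(G)}{|Q(G)|}\ge S-o(N^{-1/2}). \tag{6}$$

**Step 6: comparison.** It remains to see that the gap between (5) and (6) is not swallowed by the errors. Put $\varepsilon_0=\frac1{12\sqrt{1+2D}}$. Since $\Lambda\le(1+2D)n$, Lemma 2 gives $s(G)\ge3\varepsilon_0|Q(G)|/\sqrt n$. Recall $N^{-1/2}\le(\beta n)^{-1/2}$. Put $z=\frac9{2\varepsilon_0\sqrt{2\beta}}$.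

If $S\le\varepsilon_0/\sqrt n$, then (5) gives $M(G)\le(\varepsilon_0+o(1))|Q(G)|/\sqrt n$, so $s(G)\ge2M(G)$ for $n$ large.

If $S>\varepsilon_0/\sqrt n$, then $o(N^{-1/2})=o(S)$, and
$$\frac1{2S\tau}\le\frac{\sqrt n}{2\varepsilon_0}\sqrt{\frac{81}{2\beta n}}=z .$$
As $\bar\Phi$ is decreasing, (5) and (6) give
$$\frac{s(G)}{M(G)}\ge\frac{1-o(1)}{1-2\bar\Phi(z)+o(1)}\ge1+\bar\Phi(z)\quad\text{for $n$ large,}$$
because $\frac1{1-2\bar\Phi(z)}\ge1+2\bar\Phi(z)>1+\bar\Phi(z)$. So $\varepsilon=\bar\Phi(z)$, which depends only on $\beta$ and $D$, works in both cases. $\blacksquare$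

**Example.** Let $G$ consist of $N$ stars and nothing else, so $Y=0$ and $q$ is the density of $\mathcal N(\frac{3N}2,\frac{2N}3)$. By (4), the layers follow a normal density with variance $\frac{2N}3+\frac{2N}{81}=\frac{56N}{81}$, and the best $\mathcal A_h$ follows the peak of a normal density with variance $\frac{54N}{81}$. So $\max_h|\mathcal A_h|/M(G)\to\sqrt{56/54}=\sqrt{28/27}$.

## 8. Constant average degree: Theorem B completed

**Proof of Theorem B(i).** We check the two hypotheses of Theorem A. By (F1) with $F=K_{1,3}$ and $|\mathrm{Aut}F|=6$, the expected number of such components is $(1+o(1))n(np)^3e^{-4np}/6\ge(1+o(1))na^3e^{-4b}/6$, so whp there are at least $\beta n$ of them with $\beta=a^3e^{-4b}/20$. The number of edges has mean at most $bn/2$ and variance at most $bn/2$, so by Chebyshev it is at most $bn$ whp. Apply Theorem A with this $\beta$ and $D=b$. $\square$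

**The equivalence.** Part (ii) was proved in Section 5. If $p=O(1/n)$ and $np\not\to0$, then $np\in[a,b]$ along a subsequence, for some constants $0<a\le b$. By (i), $\mathbb P(s(G_{n,p})\ge(1+\varepsilon)M(G_{n,p}))\to1$ along it, so the asserted statement fails. If $np\to0$, it holds by (ii). For $p=c/n$ with $c>0$, it fails. $\blacksquare$

## 9. Gaussian layers for small $c$, and the lower bound $1+c^3/3000$

From here on $0<c\le\frac1{10}$ is fixed and $p=c/n$, so $ec<\frac12$. Now all components are small, and we can afford what was impossible in Section 7: variances.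

**Properties assumed.** Let $m,\ell,d,N$ be the numbers of components isomorphic to $K_1,K_2,P_3,K_{1,3}$. By (F2) and $ec<\frac12$, $\mathbb E|C(v)|^i=O(1)$ for $i\le3$, and the following hold whp. We assume them; after that $G$ is a fixed graph.

* $m,\ell,d,N$ are all of order $n$, $m=(e^{-c}+o(1))n$ and $N=(\frac{c^3e^{-4c}}6+o(1))n$, by (F1).
* $T_j\le\mathbb ET_j+n^{2/3}$ for $j=1,4$: by (F3), $\mathrm{Var}\,T_j=O(n)$, and Chebyshev applies.
* $\sum_C|C|^3=\sum_v|C(v)|^2\le n\log n$, by Markov, since the mean is $O(n)$.
* There are at most $\log n$ components that are triangles, by Markov, since the mean is at most $\binom n3p^3\le\frac{c^3}6$.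

**Lemma 3.** Let $Z\sim\mathrm{Bin}(m,\frac12)$. Let $(W,W'')$ be independent of $Z$, with $W$ integer-valued and $|W-W''|\le1$. Suppose $W''$ is a sum of independent variables, one for each component $C$ in some collection of non-trivial components, with values in $[0,|C|]$, and $\mathrm{Var}W''=\Theta(n)$. Then, uniformly in integers $h$, $\mathbb P(Z+W=h)=g_*(h)+o(n^{-1/2})$, where $g_*$ is the normal density with mean $\frac m2+\mathbb EW''$ and variance $\frac m4+\mathrm{Var}W''$.

The lemma lets the isolated vertices do the smoothing, so that only a central limit theorem is needed for the rest. The second variable $W''$ is there because the tilted statistic contains a ceiling, which is not a sum over components.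

**Proof.** Let $g=g_{m/4}$, with $m=\Theta(n)$. By de Moivre–Laplace, conditionally on $W$, $\mathbb P(Z+W=h)=\mathbb Eg(h-\frac m2-W)+o(n^{-1/2})$. Replacing $W$ by $W''$ costs at most $\sup|g'|=O(1/n)$. By the Berry–Esseen theorem for independent summands, the Kolmogorov distance between $W''$ and the normal variable $\Gamma$ with the same mean and variance is
$$O\Big(\frac{\sum_C|C|^3}{(\mathrm{Var}W'')^{3/2}}\Big)=O\Big(\frac{n\log n}{n^{3/2}}\Big)=o(1).$$
Since $g$ has total variation $2\sup g=O(n^{-1/2})$, (1) gives $\mathbb Eg(h-\frac m2-W'')=\mathbb Eg(h-\frac m2-\Gamma)+o(n^{-1/2})$. The last expectation is a convolution of two normal densities and equals $g_*(h)$. $\square$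

**Proof of the lower bound in Theorem C.** Let $I$ be uniform, $Z$ the number of isolated vertices in $I$, $\sigma^2=\mathrm{Var}|I|$, and $K$, $\mathcal A_h$ as before.

**Step 1: the size of the largest layer.** The variance of $|I|-Z$ is at least $\frac29\ell$, the contribution of the $K_2$-components, and at most $\frac14T_1=O(n)$. So Lemma 3 applies with $W=W''=|I|-Z$, and $g_*$ has variance $\frac m4+\mathrm{Var}(|I|-Z)=\sigma^2=\Theta(n)$. An integer nearest to the mean nearly attains the peak, so $M(G)/|Q(G)|=(1+o(1))(2\pi\sigma^2)^{-1/2}$.

**Step 2: the size of the best tilted family.** We have $I\in\mathcal A_h$ if and only if $|I|-K+\lceil\frac{3K}2\rceil=h$, that is, $Z+W=h$ with $W=|I|-Z-K+\lceil\frac{3K}2\rceil$. Put $W''=|I|-Z+\frac K2$; then $|W-W''|\le\frac12$. Now $W''$ is a sum over components, and a star $C$ contributes $|I\cap C|+\frac12\mathbf 1[\text{centre}\in I]\in[0,3]$. This contribution is the constant $\frac32$ if the centre is in $I$ (probability $\frac19$), and $\mathrm{Bin}(3,\frac12)$, also with mean $\frac32$, otherwise. So its variance is $\frac89\cdot\frac34=\frac{54}{81}$.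 On the other hand, from the layers $1,4,3,1$ we get $\mathbb E|I\cap C|=\frac{13}9$ and $\mathbb E|I\cap C|^2=\frac{25}9$, hence $\mathrm{Var}|I\cap C|=\frac{225-169}{81}=\frac{56}{81}$. Therefore $\mathrm{Var}(|I|+\frac K2)=\sigma^2-\frac{2N}{81}$. The variance of $W''$ is still $O(n)$ and at least $\frac29\ell$, so Lemma 3 applies. With $h$ an integer nearest to the mean of $g_*$,
$$\frac{s(G)}{|Q(G)|}\ge\frac{|\mathcal A_h|}{|Q(G)|}\ge(1-o(1))\Big(2\pi\Big(\sigma^2-\frac{2N}{81}\Big)\Big)^{-1/2}.$$

**Step 3: numbers.** Since $(1-x)^{-1/2}\ge1+\frac x2$, Steps 1 and 2 give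
$$\frac{s(G)}{M(G)}\ge\Big(1-\frac{2N}{81\sigma^2}\Big)^{-1/2}-o(1)\ge1+\frac N{81\sigma^2}-o(1).$$
Now $\sigma^2\le\frac14T_1$, and by (F2) $\mathbb ET_1\le n\,e\sum_{k\ge1}(ec)^{k-1}\le2en$, so $\sigma^2\le2n$ for $n$ large. Therefore $\frac N{81\sigma^2}\ge\frac{c^3e^{-4c}}{6\cdot162}-o(1)=\frac{c^3e^{-4c}}{972}-o(1)$. Since $e^{-4c}/972\ge e^{-0.4}/972>\frac1{3000}$, we get $\frac{s}{M}\ge1+\frac{c^3}{3000}$ whp. $\square$

## 10. Copies of $K_1$, $K_2$, $P_3$ alone, and the upper bound $1+70c^3$

The slicing of Section 5 lost a constant factor because it kept only the isolated vertices in the product poset. We now keep the edges and the paths $P_3$ as well. For this larger product a layer is asymptotically optimal, and the components left over carry variance only $O(c^3n)$.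

Let $R$ be the union of all components other than $K_1,K_2,P_3$, and let $\Pi=2^{[m]}\times V^\ell\times B^d$ with $V=Q(K_2)$, $B=Q(P_3)$. Then $Q(G)=\Pi\times Q(R)$. Write $\Pi^{(r)}$ for the $r$-th layer of $\Pi$ and $w(\cdot)$ for the width of a poset. Put $R_0=\lfloor\frac{m+2d}2\rfloor+\lfloor\frac{2\ell}3\rfloor$.

**Lemma 4.** $w(\Pi)\le(1+o(1))|\Pi^{(R_0)}|$.

**Proof.** The cube and the copies of $B$ have symmetric chain partitions; the copies of $V$ do not, but $V^\ell$ has a transitive symmetry on each layer. We treat one factor by chains, the other by counting along random chains.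

**Step 1: symmetric chains in $2^{[m]}\times B^d$.** The purpose is to replace this factor by chains. Call a chain saturated if it meets consecutive ranks with no gap, and symmetric in a poset of top rank $\rho$ if it occupies ranks $i,\dots,\rho-i$ for some $i$. A two-element chain is symmetric in itself, and $B$ is partitioned into $\{\emptyset,\{x\},\{x,z\}\}$, $\{\{y\}\}$, $\{\{z\}\}$, which are saturated and symmetric about rank $1$. We claim that such partitions pass to products. It is enough to partition a product of two chains, that is, the grid $\{0,\dots,\alpha\}\times\{0,\dots,\beta\}$, into saturated chains symmetric about its middle; the ranks of the two chains are symmetric about the two middles, and these add. For $0\le i\le\min(\alpha,\beta)$ take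
$$(0,i),(1,i),\dots,(\alpha-i,i),(\alpha-i,i+1),\dots,(\alpha-i,\beta),$$
which is saturated from rank $i$ to rank $\alpha+\beta-i$. Its first part (up to $(\alpha-i,i)$) has coordinate sums at most $\alpha$, and the rest has sums above $\alpha$. A point $(x,y)$ with $x+y\le\alpha$ therefore lies in exactly the chain $i=y$; here $y\le\alpha$, so $i$ is admissible. A point with $x+y>\alpha$ lies in exactly the chain $i=\alpha-x$, and $\alpha-x<y\le\beta$, so $i$ is admissible. Hence $2^{[m]}\times B^d$ is partitioned into saturated chains $\mathcal C$, each occupying ranks $i,\dots,m+2d-i$ for some $i$. An antichain of $\Pi$ splits over the pieces, so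
$$w(\Pi)\le\sum_{\mathcal C}w(\mathcal C\times V^\ell). \tag{7}$$

**Step 2: one chain times $V^\ell$.** We bound $w(\mathcal C\times V^\ell)$ by a sum of consecutive layer sizes. Let $v_r=\binom\ell r2^r$ be the layer sizes of $V^\ell$, with $v_r=0$ outside $0\le r\le\ell$. Let $L=|\mathcal C|$, and let $\mathcal A$ be an antichain in $\mathcal C\times V^\ell$. Its $L$ slices $\mathcal A_1,\dots,\mathcal A_L\subseteq V^\ell$ are antichains. They are pairwise disjoint, because a common element of two slices would give two comparable elements of $\mathcal A$. The automorphisms of $V^\ell$ that permute coordinates and swap the two atoms within a coordinate act transitively on each layer. Every maximal chain meets every layer, since an empty coordinate can always be filled. So a uniformly random maximal chain contains a given element of rank $r$ with probability $1/v_r$. It meets each $\mathcal A_i$ at most once, hence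
$$\sum_{y\in\bigcup\mathcal A_i}\frac1{v_{|y|}}\le L .$$
Let $t_r\in[0,1]$ be the fraction of layer $r$ in $\bigcup\mathcal A_i$. Then $\sum_rt_r\le L$, and $|\mathcal A|=\sum_rt_rv_r$ is at most the sum of the $L$ largest $v_r$ (of all of them, if $L>\ell$). The sequence $v_r$ is log-concave, hence unimodal, so the $L$ largest terms can be taken consecutive. Calling a set of $L$ consecutive integers $r$ a window of length $L$, we conclude that $w(\mathcal C\times V^\ell)$ is at most the maximum of $\sum v_r$ over windows of length $L$. For $L=1$ this says that $V^\ell$ itself has width equal to its largest layer.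

Compare with the layer of $\mathcal C\times V^\ell$ at rank $R_0$. If $\mathcal C$ occupies ranks $i,\dots,m+2d-i$, this layer has size $\sum v_r$ over the window $R_0-(m+2d-i)\le r\le R_0-i$ of length $L$. Its centre is $R_0-\frac{m+2d}2$, which does not depend on $\mathcal C$ and is within $\frac12+1=\frac32$ of $\frac{2\ell}3$.

**Step 3: windows.** We show: uniformly in $L\ge1$, every window of length $L$ has sum at most $(1+o(1))$ times that of any window of length $L$ with centre within $\frac32$ of $\frac{2\ell}3$. Then each term of (7) is at most $(1+o(1))$ times the rank-$R_0$ layer of $\mathcal C\times V^\ell$, and summing over $\mathcal C$ gives the lemma.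

Call a window central if its centre is within $2$ of $\frac{2\ell}3$. We have $v_r3^{-\ell}=\mathbb P(\mathrm{Bin}(\ell,\frac23)=r)=\gamma(r)+o(\ell^{-1/2})$ uniformly, where $\gamma$ is the normal density of mean $\frac{2\ell}3$ and variance $\frac{2\ell}9$, with $|\gamma'|=O(1/\ell)$. Replacing each $\gamma(r)$ by the integral of $\gamma$ over $[r-\frac12,r+\frac12]$ costs $O(1/\ell)$, so a window sum of $v_r3^{-\ell}$ is the integral of $\gamma$ over the interval of length $L$ with the same centre, up to an error $L\,o(\ell^{-1/2})$. This integral is largest when the interval is centred at $\frac{2\ell}3$. Its derivative in the centre $x$ is $\gamma(x+\frac L2)-\gamma(x-\frac L2)=O(L/\ell)$, so moving the centre by at most $2$ changes it by $O(L/\ell)$. Thus any window sum is at most any central window sum of the same length plus $L\,o(\ell^{-1/2})$. Fix $A>1$.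

If $L\le A\sqrt\ell$, central sums of $v_r3^{-\ell}$ are at least $c_AL/\sqrt\ell$ with $c_A>0$, for $\ell$ large, because $\gamma$ has order $\ell^{-1/2}$ (with constants depending on $A$) within $\frac12A\sqrt\ell+2$ of its mean. So the ratio is at most $1+o_A(1)$.

If $L>A\sqrt\ell$, a window of length $L$ with centre within $\frac32$ of $\frac{2\ell}3$ contains a window of length $\lfloor A\sqrt\ell\rfloor$ whose centre differs from its own by at most $\frac12$ (the parities of the lengths may differ), and which is hence central. So its sum is at least $1-\delta(A)-o_A(1)$, where $\delta(A)\to0$ as $A\to\infty$, while every window sum is at most $1$.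

Letting $A\to\infty$ slowly proves the uniform statement. $\square$

**Proof of the upper bound in Theorem C.** Let $\mu_\Pi,\sigma_\Pi^2$ be the mean and variance of the rank of a uniform element of $\Pi$.

**Step 1: the layers of $\Pi$ are Gaussian.** Apply Lemma 3 with $W=W''$ the number of chosen vertices in the $K_2$- and $P_3$-components. Its variance is at least $\frac29\ell$ and at most $\frac14T_1$, hence of order $n$. So $|\Pi^{(r)}|/|\Pi|=g_\Pi(r)+o(n^{-1/2})$ uniformly, where $g_\Pi$ is the $\mathcal N(\mu_\Pi,\sigma_\Pi^2)$ density, and $\frac m4\le\sigma_\Pi^2=\Theta(n)$.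

**Step 2: bounding $s(G)$ from above.** For each $S\in Q(R)$, the elements of an antichain of $Q(G)=\Pi\times Q(R)$ over $S$ form an antichain in $\Pi$. By Lemma 4 and Step 1,
$$s(G)\le|Q(R)|\,w(\Pi)\le(1+o(1))\,|Q(R)|\,|\Pi^{(R_0)}|\le(1+o(1))\,|Q(G)|\,(2\pi\sigma_\Pi^2)^{-1/2}.$$

**Step 3: bounding $M(G)$ from below.** We pick the layer that matches the average slice. Let $S$ be uniform on $Q(R)$ and $r$ an integer nearest to $\mu_\Pi+\mathbb E|S|$. Then $\mathbb E(r-|S|-\mu_\Pi)^2\le\mathrm{Var}|S|+\frac14$. By Step 1 and $e^{-x}\ge1-x$,
$$\frac{M(G)}{|Q(G)|}\ge\mathbb E\,g_\Pi(r-|S|)-o(n^{-1/2})\ge\frac1{\sqrt{2\pi\sigma_\Pi^2}}\Big(1-\frac{\mathrm{Var}|S|+\frac14}{2\sigma_\Pi^2}-o(1)\Big).$$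

**Step 4: the leftover variance is $O(c^3n)$.** Every component on at most three vertices is $K_1$, $K_2$, $P_3$ or a triangle, so each component of $R$ is a triangle or has at least four vertices. Hence $\mathrm{Var}|S|\le\frac14(T_4+9\log n)$. With $\sigma_\Pi^2\ge\frac m4$,
$$\frac{\mathrm{Var}|S|+\frac14}{2\sigma_\Pi^2}\le\frac{T_4}{2m}+o(1).$$
By (F2), $\mathbb ET_4\le n\,e\sum_{k\ge4}(ec)^{k-1}\le2e(ec)^3n=2e^4c^3n$. Since $T_4\le\mathbb ET_4+n^{2/3}$ and $m=(e^{-c}+o(1))n$,
$$\frac{T_4}{2m}\le e^4e^cc^3+o(1)\le61c^3+o(1),$$
because $e^{4.1}<61$.

**Step 5: numbers.** Steps 2, 3 and 4 give, whp,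
$$\frac{s(G)}{M(G)}\le\frac{1+o(1)}{1-61c^3-o(1)}\le1+70c^3 .$$
For the last inequality, $61c^3\le0.061$ gives $\frac1{1-61c^3}\le1+\frac{61c^3}{0.939}\le1+65c^3$, and the remaining $5c^3$ is a positive constant that absorbs the $o(1)$ terms for $n$ large. $\blacksquare$
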